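\title{Nonexpansive actions of the partially bicyclic semigroup on separable weak$^*$ compact convex sets}

\begin{abstract}
A semitopological semigroup has the fixed point property $(F_{*s})$ if each of its separately weak$^*$ continuous actions by norm-nonexpansive maps on a nonempty weak$^*$ compact, convex, norm-separable subset of a dual Banach space has a common fixed point. We prove that the partially bicyclic semigroup $S_2=\langle e,a,b,c: ab=ac=e\rangle$ has $(F_{*s})$, although it is not left reversible and although the conclusion fails for $S_2$ without norm-separability, even for affine maps. The proof applies to every semitopological monoid in which the one-sided invertible elements generate a dense subsemigroup. We also characterize $(F_{*s})$, for an arbitrary semitopological semigroup $S$, by the existence of a left invariant mean on an explicit function algebra $\mathcal A(S)$, and we show that for countable discrete $S$ a left invariant mean on $WAP(S)$ is necessary but not sufficient for $(F_{*s})$.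
\end{abstract}

\section{The question and the results}\label{sec:intro}

A \emph{semitopological semigroup} is a nonempty semigroup $S$ with a Hausdorff topology for which the maps $s\mapsto st$ and $s\mapsto ts$ are continuous for each $t\in S$. A \emph{representation} of $S$ on a set $K$ is a family $\{T_s:s\in S\}$ of self-maps of $K$ with $T_{st}=T_sT_t$ for all $s,t\in S$.

\begin{definition}\label{def:F}
An \emph{admissible action} of $S$ is a representation $\{T_s:s\in S\}$ of $S$ on a nonempty subset $K$ of the dual $E^*$ of a Banach space $E$ such that
\begin{enumerate}
\item[(a)] $K$ is weak$^*$ compact and norm-separable;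
\item[(b)] $\|T_sx-T_sy\|\le\|x-y\|$ for all $x,y\in K$ and $s\in S$;
\item[(c)] the map $(s,x)\mapsto T_sx$ from $S\times K$ to $K$ is separately continuous when $K$ carries the weak$^*$ topology.
\end{enumerate}
The semigroup $S$ has the \emph{fixed point property $(F_{*s})$} if every admissible action of $S$ on a \emph{convex} set $K$ has a common fixed point, that is, a point $x\in K$ with $T_sx=x$ for all $s\in S$.
\end{definition}

The maps $T_s$ need not be affine, and if $S$ has an identity $e$, the map $T_e$ is only known to be idempotent. Two topologies are in play: compactness is available in the weak$^*$ topology, the metric control (b) is in the norm, and norm-separability is the only hypothesis that ties the two together on $K$.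

Two small discrete semigroups show which algebraic feature matters. If $st=t$ for all $s,t$, then $T_s(T_tx)=T_tx$, so every point $T_tx$ is a common fixed point. If $S=\{p,q\}$ and $st=s$ for all $s,t$ (the two-element \emph{left zero semigroup}), then the constant maps $T_p\equiv0$ and $T_q\equiv1$ form an admissible action on $[0,1]\subset\mathbb R=\mathbb R^*$ with no common fixed point. In the second case the right ideals $pS=\{p\}$ and $qS=\{q\}$ are disjoint. One calls $S$ \emph{left reversible} if $\overline{sS}\cap\overline{tS}\ne\emptyset$ for all $s,t\in S$.

The obstruction is best seen through means. Let $C_b(S)$ be the algebra of bounded continuous real functions on $S$ with the supremum norm; it is $\ell^\infty(S)$ when $S$ is discrete. Put $\ell_uf(s)=f(us)$ and $r_tf(s)=f(st)$. Let $\mathcal X\subset C_b(S)$ be a linear subspace containing the constants. A \emph{mean} on $\mathcal X$ is a linear functional $m$ with $m(1)=1$ and $m(f)\ge0$ for $f\ge0$; then $|m(f)|\le\|f\|$, and the means form a weak$^*$ compact convex subset of $\mathcal X^*$ that contains the point evaluations $\delta_t$. If $\ell_u\mathcal X\subset\mathcal X$ for all $u$, a mean is \emph{left invariant}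 when $m(\ell_uf)=m(f)$ for all $u\in S$ and $f\in\mathcal X$.

Let $S$ be discrete. Since $\ell_v\ell_u=\ell_{uv}$, the maps $T_um=m\circ\ell_u$ form a representation of $S$ on the set of means on $\ell^\infty(S)$. They are affine, weak$^*$ continuous and nonexpansive, and their common fixed points are the left invariant means. If such a mean $m$ exists, then $S$ is left reversible: we have $m(1_{sS})=m(\ell_s1_{sS})=m(1)=1$ for every $s$, so $sS\cap tS=\emptyset$ would give $2=m(1_{sS}+1_{tS})\le1$. Consequently a finite discrete semigroup with $(F_{*s})$ is left reversible, because then the set of means lies in a finite-dimensional space; and if separability were deleted from Definition~\ref{def:F}, every discrete semigroup with the resulting property would be left reversible.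

The \emph{partially bicyclic semigroup}
\[
S_2=\langle e,a,b,c:\ ab=ac=e\rangle
\]
is the monoid with identity $e$ generated by $a,b,c$ subject to $ab=ac=e$, with the discrete topology. It is known that $S_2$ is not left reversible, and also that $WAP(S_2)$ has a left invariant mean. Here, for a discrete semigroup $S$, $WAP(S)$ is the space of \emph{weakly almost periodic} functions, those $f\in\ell^\infty(S)$ for which $\{r_tf:t\in S\}$ is relatively compact in the weak topology of $\ell^\infty(S)$. (Both facts about $S_2$ are recovered below, in Sections~\ref{sec:examples} and~\ref{sec:wap}.) The following question comes from Lau and Zhang~\cite{LZ}: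
\begin{quote}
\emph{Does $S_2$ have the fixed point property $(F_{*s})$?}
\end{quote}
The discussion above suggests the answer no, and the mean on $WAP(S_2)$ points the other way. The question is whether separability of $K$ can make up for the two disjoint right ideals. It can.

\begin{theorem}\label{thm:S2}
The semigroup $S_2$ has $(F_{*s})$.
\end{theorem}

Thus left reversibility is not necessary for $(F_{*s})$. What the proof uses about $S_2$ is that each generator has a one-sided inverse.

\begin{theorem}\label{thm:monoid}
Let $S$ be a semitopological semigroup with identity $e$, and let
\[
L=\{t\in S:\ st=e\text{ for some }s\in S\},\qquad R=\{s\in S:\ st=e\text{ for some }t\in S\}.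
\]
If the subsemigroup $D$ generated by $L\cup R$ is dense in $S$, then $S$ has $(F_{*s})$.
\end{theorem}

Section~\ref{sec:examples} works out four actions of $S_2$; they show the idea of the proof and that separability (Proposition~\ref{prop:cantor}) and nonexpansiveness cannot be dropped. Sections~\ref{sec:center}--\ref{sec:monoid} prove Theorems~\ref{thm:S2} and~\ref{thm:monoid}. Sections~\ref{sec:algebra} and~\ref{sec:char} treat an arbitrary semitopological semigroup $S$: we define a subalgebra $\mathcal A(S)$ of $C_b(S)$ and prove that $(F_{*s})$ is equivalent to the existence of a left invariant mean on $\mathcal A(S)$, and also to its own affine version (Theorem~\ref{thm:char}). Section~\ref{sec:wap} shows that for countable discrete $S$ a left invariant mean on $WAP(S)$ is necessary for $(F_{*s})$ (Corollary~\ref{cor:wap}) but not sufficient (Proposition~\ref{prop:converse}); so the mean on $WAP(S_2)$ does not by itself decide the question.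

\subsection*{Conventions and standard facts}
Banach spaces are regarded as real. This loses nothing: taking real parts identifies the dual of a complex space, isometrically and weak$^*$ homeomorphically, with its real dual, and the examples and constructions below, given over $\mathbb R$, can be read verbatim inside the complexified spaces. We write $\langle\varphi,x\rangle$ for the value of $x\in E^*$ at $\varphi\in E$. For subsets of a dual space, \emph{compact}, \emph{closed} and \emph{open} without qualification refer to the weak$^*$ topology, while distances, diameters, balls and the words \emph{isometric} and \emph{nonexpansive} refer to the norm. A set $X$ is \emph{invariant} under a family of maps if $TX\subset X$ for each map $T$ of the family. The following facts are used throughout.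
\begin{enumerate}
\item[(F1)] Compact subsets of $E^*$ are norm bounded, and norm bounded closed subsets are compact. Closed sets are norm closed, hence norm complete.
\item[(F2)] The norm of $E^*$ is weak$^*$ lower semicontinuous. Hence closed norm balls are closed, and $\{(y,z):\|y-z\|\le r\}$ is closed in $E^*\times E^*$.
\item[(F3)] If a family of maps leaves a nonempty compact set $X$ invariant, then $X$ contains a minimal nonempty closed invariant subset; if $X$ is convex, it also contains a minimal nonempty closed convex invariant subset. This is Zorn's lemma, since a chain of nonempty compact sets has nonempty intersection.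
\item[(F4)] A subset of a separable metric space is separable. Hence an admissible action restricts to an admissible action on any nonempty closed invariant subset.
\item[(F5)] Let $Z$ be a compact Hausdorff space. By the Riesz representation theorem the positive functionals $\mu$ on $C(Z)$ with $\mu(1)=1$ are the Radon (that is, inner and outer regular Borel) probability measures on $Z$; they form a compact convex set $P(Z)\subset C(Z)^*$. Each $\mu\in P(Z)$ has a \emph{support} $\operatorname{supp}\mu$, the smallest closed set of measure $1$. If $\theta:Z\to Z$ is continuous, the adjoint $\theta_*$ of $h\mapsto h\circ\theta$ is linear, weak$^*$ continuous and of norm at most $1$; it maps $P(Z)$ into itself, $(\theta_*\mu)(B)=\mu(\theta^{-1}B)$ for Borel sets $B$, and $(\theta\eta)_*=\theta_*\eta_*$.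
\end{enumerate}

\section{Four actions of $S_2$}\label{sec:examples}

Since $S_2$ is given by generators and relations, any three self-maps $T_a,T_b,T_c$ of a set $K$ with $T_aT_b=T_aT_c=\mathrm{id}$ extend to a representation of $S_2$ with $T_e=\mathrm{id}$. Since $S_2$ is discrete, condition (c) of Definition~\ref{def:F} says only that each $T_s$ is weak$^*$ continuous. The relations describe two ways, $b$ and $c$, of placing a copy of $K$ inside $K$, both undone by $a$. The natural attempt at a counterexample is to make the two copies disjoint, and the first two actions do this, each at the cost of one hypothesis.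

\begin{proposition}\label{prop:cantor}
There is a representation of $S_2$ on a nonempty weak$^*$ compact convex subset of a dual Banach space, by affine, weak$^*$ continuous, norm-nonexpansive maps, that has no common fixed point.
\end{proposition}

\begin{proof}
Let $Z=\{0,1\}^{\mathbb N}$, and define continuous maps $Z\to Z$ by
\[
\alpha(z_1z_2z_3\cdots)=z_2z_3\cdots,\qquad \beta(z)=0z,\qquad\gamma(z)=1z .
\]
Then $\alpha\beta=\alpha\gamma=\mathrm{id}$. By (F5) the maps $T_a=\alpha_*$, $T_b=\beta_*$, $T_c=\gamma_*$ generate a representation of $S_2$ on $K=P(Z)$ by affine, weak$^*$ continuous, nonexpansive maps. Let $Z_0=\{z:z_1=0\}$. For all $\mu,\nu\in K$ we have $(T_b\mu)(Z_0)=\mu(Z)=1$ and $(T_c\nu)(Z_0)=\nu(\emptyset)=0$. So $T_bK\cap T_cK=\emptyset$, and there is no common fixed point.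
\end{proof}

The set $P(Z)$ is not norm-separable: it contains the uncountably many point masses $\delta_z$, at mutual distance $2$. The same action shows that $S_2$ is not left reversible, since $bs=ct$ would give $T_b(T_s\mu)=T_c(T_t\mu)$.

\begin{example}[nonexpansiveness is needed]\label{ex:expand}
On $K=[0,1]$ let $T_bx=x/3$ and $T_cx=(x+2)/3$, and let $T_ax$ be $3x$, $2-3x$, $3x-2$ on $[0,\frac13]$, $[\frac13,\frac23]$, $[\frac23,1]$ respectively. These maps are continuous, $T_aT_b=T_aT_c=\mathrm{id}$, and $T_bK\cap T_cK=\emptyset$. Only $T_a$ fails to be nonexpansive.
\end{example}

The next action is the smallest case of Theorem~\ref{thm:S2} and contains the whole mechanism.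

\begin{example}[the interval]\label{ex:interval}
Take any admissible action of $S_2$ on $K=[0,1]$ with $T_e=\mathrm{id}$. First, $T_b$ cannot shrink distances, because the nonexpansive map $T_a$ restores them:
\[
|x-y|=|T_aT_bx-T_aT_by|\le|T_bx-T_by|\le|x-y|.
\]
Second, an isometric copy of $[0,1]$ in $[0,1]$ is everything: $|T_b0-T_b1|=1$ forces $T_b0\in\{0,1\}$, and $|T_bx-T_b0|=x$ then gives $T_bx=x$ for all $x$ or $T_bx=1-x$ for all $x$. So $T_b$ is bijective, $T_a=T_b^{-1}$, and $T_c=T_a^{-1}=T_b$; the difference between $b$ and $c$ has disappeared. Third, the center $\frac12$ of the interval is fixed by all maps.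
\end{example}

The second step used norm compactness. In a set that is only weak$^*$ compact there can be room for two nearly disjoint isometric copies of the set.

\begin{example}[a binary tree in $\ell^1$]\label{ex:tree}
Let $\mathbb N=\{1,2,\dots\}$ and $K=\{x\in\ell^1:x\ge0,\ \|x\|\le1\}\subset\ell^1=c_0^*$, a compact, convex, norm-separable set. If $\theta:\mathbb N\to\mathbb N$ is finite-to-one, then $h\mapsto h\circ\theta$ maps $c_0$ to $c_0$ with norm at most $1$, and its adjoint sends $\sum x_n\delta_n$ to $\sum x_n\delta_{\theta(n)}$ and maps $K$ into $K$. Let $T_b,T_c,T_a$ arise from $n\mapsto2n$, from $n\mapsto2n+1$, and from $n\mapsto\max\{1,\lfloor n/2\rfloor\}$. This is an admissible action. The maps $T_b,T_c$ are isometric and not surjective, and $T_bK\cap T_cK=\{0\}$. However, $T_b^kx$ is supported on the multiples of $2^k$, so $T_b^kx\to0$ weak$^*$ for every $x\in K$. Hence $\{0\}$ is the only minimal closed set invariant under $T_b$ and $T_c$, and it is the common fixed point.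
\end{example}

These examples give the plan. The maps $T_b,T_c$ are isometric, as in Example~\ref{ex:interval}. They need not be surjective on $K$, so we pass, as in Example~\ref{ex:tree}, to a minimal closed set $F$ invariant under $T_b$ and $T_c$ only. Separability forces $F$ to be norm compact (Section~\ref{sec:minimal}); then $T_bF=T_cF=F$, and the relation $ab=e$ gives $T_aF=F$, although invariance under $T_a$ was never imposed. Finally a substitute for the center of the interval produces the fixed point (Section~\ref{sec:center}).

\section{From a norm compact set to a fixed point}\label{sec:center}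

Suppose that we have found a norm compact set $M$ which every $T_s$ maps \emph{onto} itself. It need not be convex and need not contain a fixed point; think of $M=\{0,1\}$ and $x\mapsto1-x$. The points of $K$ that lie within a given distance $r$ of all of $M$ form a closed convex set, and surjectivity makes it invariant. In the example, $r=\frac12$ gives the set $\{\frac12\}$. In general we need a point $u$ whose distance to all of $M$ is less than $\operatorname{diam}M$. The midpoint of a diameter may not serve: for $M=\{\delta_1,\delta_2,\delta_3\}\subset\ell^1$, the midpoint of $\delta_1$ and $\delta_2$ is still at distance $2$ from $\delta_3$. So we average over a largest family of mutually diametral points.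

\begin{lemma}\label{lem:center}
Let $K_1\subset E^*$ be nonempty, compact and convex. Let $\{T_s:s\in S\}$ be a representation of a semigroup $S$ on $K_1$ by nonexpansive maps, and suppose that $K_1$ has no proper nonempty closed convex invariant subset. If $M\subset K_1$ is nonempty and norm compact and $T_sM=M$ for all $s\in S$, then $M$ consists of one point, which is a common fixed point.
\end{lemma}

\begin{proof}
Let $d=\operatorname{diam}M$ and suppose that $d>0$. Consider finite families $x_1,\dots,x_n\in M$, $n\ge1$, with $\|x_i-x_j\|=d$ for $i\ne j$. Cover $M$ by $N$ sets of diameter less than $d$. Each of them contains at most one $x_i$, so $n\le N$, and we can choose a family with $n$ as large as possible. Put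
\[
u=\frac1n\sum_{i=1}^nx_i\in K_1,\qquad r=\max_{y\in M}\|u-y\|;
\]
the maximum is attained, at $y_0$ say, because $M$ is norm compact. Then $r\le\frac1n\sum_i\|x_i-y_0\|\le d$. If $r=d$, every term $\|x_i-y_0\|$ equals $d$, and $x_1,\dots,x_n,y_0$ is a larger family. Hence $r<d$.

Let $K_2=\{x\in K_1:\|x-y\|\le r\text{ for all }y\in M\}$. It is the intersection of $K_1$ with closed balls, so it is convex and closed by (F2), and it contains $u$. Let $x\in K_2$, $s\in S$ and $y\in M$. Since $T_sM=M$, we can write $y=T_sy'$ with $y'\in M$, and then $\|T_sx-y\|=\|T_sx-T_sy'\|\le\|x-y'\|\le r$. So $K_2$ is invariant, and by minimality $K_2=K_1\supset M$. This says that any two points of $M$ are at distance at most $r<d$, a contradiction. Therefore $M=\{x\}$, and $T_sM=M$ means $T_sx=x$.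
\end{proof}

The hypothesis $T_sM=M$ cannot be weakened to $T_sM\subset M$: for the left zero semigroup acting on $[0,1]$ by the constants $0$ and $1$, the set $K_1=M=[0,1]$ is a minimal closed convex invariant set. This lemma is the only place in the proof of Theorem~\ref{thm:monoid} where convexity is used.

\section{Minimal sets of isometries are norm compact}\label{sec:minimal}

The task is to turn weak$^*$ compactness into norm compactness. A compact set is covered by finitely many members of any open cover, so it is totally bounded in norm as soon as each of its points has relative weak$^*$ neighborhoods of arbitrarily small norm diameter. Separability provides one small open set, somewhere.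

\begin{lemma}\label{lem:baire}
Let $F\subset E^*$ be nonempty, compact and norm-separable. For each $\varepsilon>0$ there is a nonempty relatively open set $U\subset F$ of diameter at most $\varepsilon$.
\end{lemma}

\begin{proof}
Let $(x_j)$ be a norm dense sequence in $F$. The sets $\{y\in F:\|y-x_j\|\le\varepsilon/2\}$ cover $F$, are closed by (F2), and have diameter at most $\varepsilon$. By the Baire category theorem, a nonempty compact Hausdorff space is not a countable union of closed sets with empty interior. Let $U$ be the interior in $F$ of one of these sets for which it is nonempty.
\end{proof}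

Minimality carries every point of $F$ into $U$, and isometry guarantees that the preimages of $U$ are as small as $U$.

\begin{proposition}\label{prop:minimal}
Let $X\subset E^*$ be nonempty, compact and norm-separable, and let $\mathcal G$ be a family of weak$^*$ continuous isometric maps $X\to X$. Let $F\subset X$ be a minimal nonempty closed $\mathcal G$-invariant set. Then $F$ is norm compact, and $TF=F$ for every $T\in\mathcal G$.
\end{proposition}

\begin{proof}
Let $\mathcal W$ consist of the identity of $X$ and all finite compositions of members of $\mathcal G$. Every $W\in\mathcal W$ is weak$^*$ continuous and isometric and maps $F$ into $F$.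

\emph{Norm compactness.} Fix $\varepsilon>0$ and take $U\subset F$ from Lemma~\ref{lem:baire}. Let $x\in F$. The orbit $\{Wx:W\in\mathcal W\}$ is a $\mathcal G$-invariant subset of $F$, and its closure is again invariant because the members of $\mathcal G$ are weak$^*$ continuous. By minimality the closure is $F$, so the orbit meets $U$. Thus the sets $F\cap W^{-1}U$, $W\in\mathcal W$, are relatively open and cover $F$, and finitely many of them cover $F$. If $y,z\in F\cap W^{-1}U$, then $\|y-z\|=\|Wy-Wz\|\le\varepsilon$. So $F$ is a finite union of sets of diameter at most $\varepsilon$. Since $\varepsilon$ is arbitrary and $F$ is norm complete by (F1), $F$ is norm compact.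

\emph{Surjectivity.} Let $T\in\mathcal G$ and suppose that $y\in F\setminus TF$. The set $TF$ is norm compact, so $\delta=\operatorname{dist}(y,TF)>0$. For $m>n\ge0$ we have $\|T^my-T^ny\|=\|T^{m-n}y-y\|\ge\delta$, because $T^{m-n}y\in TF$. Then the sequence $(T^ny)$ in the norm compact set $F$ has no convergent subsequence, which is impossible.
\end{proof}

The action of Proposition~\ref{prop:cantor} shows what happens without separability. There $F=\{\delta_z:z\in Z\}$ is homeomorphic to $Z$ and is a minimal closed set invariant under $T_b$ and $T_c$, because the points obtained from a given $z$ by prefixing finite words are dense in $Z$. As $Z$ has no isolated point, every nonempty relatively open subset of $F$ has diameter $2$, so the conclusion of Lemma~\ref{lem:baire} fails, and neither $T_b$ nor $T_c$ maps $F$ onto $F$.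

\section{Monoids generated by one-sided invertible elements}\label{sec:monoid}

One point remains before the pieces can be assembled. The relation $st=e$ gives $T_sT_t=T_e$, which is the identity only on the range of $T_e$. That range need not be convex. This does no harm, because Proposition~\ref{prop:minimal} does not use convexity and Lemma~\ref{lem:center} does not use $T_e=\mathrm{id}$.

\begin{proof}[Proof of Theorem~\ref{thm:monoid}]
Let $\{T_s:s\in S\}$ be an admissible action on a convex set $K$. By (F3) choose a minimal nonempty closed convex $D$-invariant set $K_1\subset K$. Note that $e\in L\subset D$.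

\emph{Step 1: a set on which $T_e$ is the identity.} Put $X=T_eK_1\subset K_1$. It is nonempty, compact and norm-separable. For $s\in D$ we have $T_sX\subset T_sK_1=T_eT_sK_1\subset T_eK_1=X$, so $X$ is $D$-invariant. Since $T_eT_e=T_e$, the map $T_e$ is the identity on $X$.

\emph{Step 2: elements of $L$ act isometrically on $X$.} Let $t\in L$ and $st=e$. For $x,y\in X$,
\[
\|x-y\|=\|T_sT_tx-T_sT_ty\|\le\|T_tx-T_ty\|\le\|x-y\|.
\]

\emph{Step 3: a norm compact set on which $D$ acts surjectively.} By (F3) choose a minimal nonempty closed $L$-invariant set $F\subset X$. Proposition~\ref{prop:minimal}, applied to $\mathcal G=\{T_t|_X:t\in L\}$, shows that $F$ is norm compact and $T_tF=F$ for $t\in L$. If $s\in R$ and $st=e$, then $t\in L$, and $T_sF=T_sT_tF=T_eF=F$. Every element of $D$ is a finite product of elements of $L\cup R$, so $T_sF=F$ for all $s\in D$.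

\emph{Step 4: the fixed point.} Lemma~\ref{lem:center}, applied to the semigroup $D$, the set $K_1$ and $M=F$, gives $x\in K$ with $T_sx=x$ for all $s\in D$. The map $s\mapsto T_sx$ is continuous into the Hausdorff space $K$, so $\{s\in S:T_sx=x\}$ is closed. It contains the dense set $D$, so it is $S$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:S2}]
In $S_2$ we have $a\in R$ and $e,b,c\in L$. Hence $D=S_2$, and Theorem~\ref{thm:monoid} applies.
\end{proof}

Continuity of $s\mapsto T_sx$ entered only in Step~4, to pass from $D$ to its closure. Besides $S_2$, the theorem covers every semitopological semigroup that is algebraically a group (then $L=S$), the bicyclic monoid $\langle e,a,b:ab=e\rangle$, and the discrete monoids $\langle e,a,b_i\ (i\in I):ab_i=e\ (i\in I)\rangle$ for any nonempty index set $I$, where $a\in R$ and every $b_i\in L$. For $I=\emptyset$ one obtains the free monoid on $a$, in which $L=R=\{e\}$ and the hypothesis fails. The conclusion still holds for it: the Schauder--Tychonoff theorem gives $x\in K$ with $T_ax=x$, and then $T_ex=T_eT_ax=T_ax=x$. So the hypothesis of Theorem~\ref{thm:monoid} is sufficient but not necessary, and we now look for a condition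 that is both.

\section{The algebra $\mathcal A(S)$}\label{sec:algebra}

Let $S$ be any semitopological semigroup. For discrete $S$, fixed points of the action on the means of $\ell^\infty(S)$ are left invariant means, but that action is admissible only if the set of means is norm-separable. The remedy is to keep only those functions on $S$ that admissible actions can produce. Given an admissible action on $F\subset E^*$, a point $x\in F$ and $\varphi\in E$, consider $f(s)=\langle\varphi,T_sx\rangle$. The right translate $s\mapsto f(st)=\langle\varphi,T_s(T_tx)\rangle$ is the function of the same kind based at the point $T_tx$. So the right translates of $f$ and their pointwise limits are parametrized by points of $F$, and they inherit norm-separability and continuity in $s$. We take these two properties as the definition.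

Let $S^1=S\cup\{1\}$ be $S$ with a formal identity $1$ adjoined, even if $S$ has an identity. For $f\in C_b(S)$ and $t\in S$ define $f_t\in\ell^\infty(S^1)$ by
\[
f_t(s)=f(st)\qquad(s\in S^1),
\]
so that $f_t(1)=f(t)$. Let $O_f$ be the closure of $\{f_t:t\in S\}$ in the topology of pointwise convergence on $S^1$. It is a closed subset of $[-\|f\|,\|f\|]^{S^1}$, so it is pointwise compact by Tychonoff's theorem.

\begin{definition}\label{def:A}
$\mathcal A(S)$ is the set of $f\in C_b(S)$ such that $O_f$ is norm-separable in $\ell^\infty(S^1)$ and every $g\in O_f$ is continuous on $S$.
\end{definition}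

The extra point $1$ makes $f_t$ remember the value $f(t)$. For the left zero semigroup $\{p,q\}$ and $f(p)=0$, $f(q)=1$, the functions $f_p$ and $f_q$ both equal $f$ on $S$ and differ only at $1$. The segment between them, with the maps $g\mapsto g(\,\cdot\,u)$, is the fixed point free action by constants from Section~\ref{sec:intro}; without the point $1$ the segment would collapse.

\begin{lemma}\label{lem:algebra}
$\mathcal A(S)$ is a uniformly closed subalgebra of $C_b(S)$ that contains the constants, and $\ell_u\mathcal A(S)\subset\mathcal A(S)$ for all $u\in S$.
\end{lemma}

\begin{proof}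
Call a set $Q\subset\ell^\infty(S^1)$ \emph{good} if it is pointwise compact and norm-separable and its members are continuous on $S$. If $f\in C_b(S)$ and all $f_t$ lie in a good set $Q$, then $O_f\subset Q$, and $f\in\mathcal A(S)$ by (F4). If $f$ is constant, $O_f$ is one constant function.

\emph{Algebraic operations.} Let $f,g\in\mathcal A(S)$ and $\lambda\in\mathbb R$. The maps $(p,q)\mapsto pq$ and $(p,q)\mapsto p+\lambda q$ from $O_f\times O_g$ to $\ell^\infty(S^1)$ are continuous for the pointwise topologies and for the norm topologies, and they preserve continuity on $S$. So their images are good. These images contain $(fg)_t=f_tg_t$ and $(f+\lambda g)_t=f_t+\lambda g_t$ respectively.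

\emph{Translations.} For $u\in S$ define $\Lambda_u$ on $\ell^\infty(S^1)$ by $(\Lambda_ug)(s)=g(us)$. This map is pointwise continuous and nonexpansive, and it preserves continuity on $S$ because $s\mapsto us$ is continuous. So $\Lambda_uO_f$ is good for $f\in\mathcal A(S)$, and it contains $(\ell_uf)_t$, since $(\ell_uf)_t(s)=f(ust)=f_t(us)$.

\emph{Uniform limits.} Let $f^n\in\mathcal A(S)$ and $f^n\to f$ uniformly. Let $g\in O_f$ be the pointwise limit of a net $(f_{t_\alpha})$. The product $\prod_nO_{f^n}$ is compact, so after passing to a subnet we have $(f^n)_{t_\alpha}\to g^n\in O_{f^n}$ pointwise for every $n$. For $s\in S^1$,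
\[
|g(s)-g^n(s)|=\lim_\alpha|f(st_\alpha)-f^n(st_\alpha)|\le\|f-f^n\|.
\]
So $g$ is a uniform limit of the $g^n$. Hence $g$ is continuous on $S$, and $O_f$ lies in the norm closure of $\bigcup_nO_{f^n}$, which is separable.
\end{proof}

To test $(F_{*s})$ on the sets $O_f$ we must replace them by their weak$^*$ closed convex hulls. Norm-separability and continuity on $S$ pass to norm limits of convex combinations, but there is no reason for them to pass to weak$^*$ limits. The next lemma shows that no other limits occur.

\begin{lemma}\label{lem:hull}
If $O\subset E^*$ is nonempty, compact and norm-separable, then its weak$^*$ closed convex hull equals its norm closed convex hull.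
\end{lemma}

\begin{proof}
The weak$^*$ closed convex hull is norm closed, so it contains the norm closed convex hull. Conversely, let $z$ be the weak$^*$ limit of a net of convex combinations $\sum_j\lambda_j^\alpha y_j^\alpha$ with $y_j^\alpha\in O$. Let $\mu$ be a cluster point of the measures $\sum_j\lambda_j^\alpha\delta_{y_j^\alpha}$ in the compact set $P(O)$. Each $\varphi\in E$ defines a continuous function on $O$, so
\[
\langle\varphi,z\rangle=\int_O\langle\varphi,y\rangle\,d\mu(y)\qquad(\varphi\in E).
\]
Fix $\varepsilon>0$, let $(x_j)$ be a norm dense sequence in $O$, and let $B_j=\{y\in O:\|y-x_j\|\le\varepsilon\}$. These sets are closed by (F2) and cover $O$, so the sets $O_j=B_j\setminus\bigcup_{i<j}B_i$ form a Borel partition of $O$. Put $z'=\sum_j\mu(O_j)x_j$; the series converges in norm because $O$ is bounded. The point $z'$ is the norm limit of the convex combinations $\sum_{j\le N}\mu(O_j)x_j+\bigl(\sum_{j>N}\mu(O_j)\bigr)x_1$, so it lies in the norm closed convex hull of $O$. For $\varphi\in E$,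
\[
|\langle\varphi,z-z'\rangle|\le\sum_j\int_{O_j}|\langle\varphi,y-x_j\rangle|\,d\mu(y)\le\varepsilon\|\varphi\|.
\]
Thus $\|z-z'\|\le\varepsilon$, and $\varepsilon$ was arbitrary.
\end{proof}

Separability is needed here too: for $O=\{\delta_z:z\in[0,1]\}\subset C([0,1])^*$, Lebesgue measure is a weak$^*$ limit of convex combinations of points of $O$ (Riemann sums) but is at norm distance $2$ from each of them.

\section{Characterization of $(F_{*s})$}\label{sec:char}

For an admissible action on a set $F_0$, a measure $\mu\in P(F_0)$, where $F_0$ has the weak$^*$ topology, is \emph{invariant} if $(T_s)_*\mu=\mu$ for all $s\in S$. By (F5) this means $\int h\circ T_s\,d\mu=\int h\,d\mu$ for $h\in C(F_0)$, or equivalently $\mu(T_s^{-1}B)=\mu(B)$ for Borel sets $B$.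

\begin{theorem}\label{thm:char}
For a semitopological semigroup $S$ the following are equivalent.
\begin{enumerate}
\item[(i)] $S$ has $(F_{*s})$.
\item[(ii)] Every admissible action of $S$ on a convex set by affine maps has a common fixed point.
\item[(iii)] $\mathcal A(S)$ has a left invariant mean.
\item[(iv)] Every admissible action of $S$, on a set $F_0$ that need not be convex, has an invariant Radon probability measure.
\item[(v)] For every admissible action of $S$ on a set $F_0$ there is a nonempty norm compact set $M\subset F_0$ such that every $T_s$ is an isometry of $M$ onto $M$.
\end{enumerate}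
\end{theorem}

We prove (i)$\Rightarrow$(ii)$\Rightarrow$(iii)$\Rightarrow$(iv)$\Rightarrow$(v)$\Rightarrow$(i). The first implication is trivial.

\begin{proof}[Proof of \textup{(ii)$\Rightarrow$(iii)}]
The set of all means on $\mathcal A(S)$ cannot be assumed norm-separable, so we treat finitely many functions at a time. For $f\in\mathcal A(S)$ let $\mathcal M_f$ be the set of means $m$ on $\mathcal A(S)$ with $m(\ell_uf)=m(f)$ for all $u\in S$. It is a closed subset of the compact set of all means, and the left invariant means form the intersection of all $\mathcal M_f$. So it suffices to show that $\mathcal M_{f_1}\cap\dots\cap\mathcal M_{f_n}\ne\emptyset$ for given $f_1,\dots,f_n\in\mathcal A(S)$.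

\emph{The set.} Let $\Omega=S^1\times\{1,\dots,n\}$ and $E=\ell^1(\Omega)$, so that $E^*=\ell^\infty(\Omega)$; on bounded sets the weak$^*$ topology is the topology of pointwise convergence. For $t\in S$ put $F_t(s,i)=f_i(st)$, and let $O$ be the closure of $\{F_t:t\in S\}$. If $G\in O$, then $G(\,\cdot\,,i)\in O_{f_i}$ for each $i$. So $O$ is isometric to a subset of $O_{f_1}\times\dots\times O_{f_n}$ with the maximum norm; it is norm-separable, and each $G(\,\cdot\,,i)$ is continuous on $S$. Let $K$ be the weak$^*$ closed convex hull of $O$, which is compact by (F1). By Lemma~\ref{lem:hull} every $G\in K$ is a uniform limit of convex combinations of members of $O$. Hence $K$ is norm-separable, and $G(\,\cdot\,,i)$ is continuous on $S$ for all $G\in K$ and all $i$.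

\emph{The action.} For $u\in S$ and $G\in\ell^\infty(\Omega)$ put $(T_uG)(s,i)=G(su,i)$. Then $(T_uT_vG)(s,i)=(T_vG)(su,i)=G(suv,i)$, so $T_uT_v=T_{uv}$. The map $T_u$ is the adjoint of the norm one operator on $\ell^1(\Omega)$ with $\delta_{(s,i)}\mapsto\delta_{(su,i)}$, so it is linear, nonexpansive and weak$^*$ continuous. Since $(T_uF_t)(s,i)=f_i(sut)=F_{ut}(s,i)$, it maps $\{F_t:t\in S\}$ into itself, hence $O$ into $O$ and $K$ into $K$. For $G\in K$ and $(s,i)\in\Omega$ the function $u\mapsto G(su,i)$ is continuous on $S$, so $u\mapsto T_uG$ is continuous into $K$. Thus the action on $K$ is admissible and affine.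

\emph{The mean.} By (ii) there is a common fixed point $G\in K$. Evaluating $T_uG=G$ at $(1,i)$ gives $G(u,i)=G(1,i)$ for all $u\in S$ and all $i$. The set $K$ is also the weak$^*$ closed convex hull of $\{F_t:t\in S\}$, so $G$ is the pointwise limit of a net of convex combinations $G_\alpha=\sum_j\lambda_j^\alpha F_{t_j^\alpha}$. The means $m_\alpha=\sum_j\lambda_j^\alpha\delta_{t_j^\alpha}$ on $\mathcal A(S)$ satisfy
\[
m_\alpha(f_i)=G_\alpha(1,i)\to G(1,i),\qquad m_\alpha(\ell_uf_i)=G_\alpha(u,i)\to G(u,i).
\]
For a cluster point $m$ of $(m_\alpha)$ we get $m(\ell_uf_i)=G(u,i)=G(1,i)=m(f_i)$, so $m\in\bigcap_i\mathcal M_{f_i}$.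
\end{proof}

\begin{proof}[Proof of \textup{(iii)$\Rightarrow$(iv)}]
Let $S$ act admissibly on $F_0\subset E^*$ and fix $x\in F_0$. We average along the orbit of $x$. For $h\in C(F_0)$ put $f^h(s)=h(T_sx)$; then $f^h\in C_b(S)$ by separate continuity. In order to apply the mean we need $f^h\in\mathcal A(S)$. The norm enters through nonexpansiveness, which controls $h\circ T_s$ directly when $h$ is norm-Lipschitz, so we begin with linear $h$.

Let $\varphi\in E$ and $h=\langle\varphi,\cdot\rangle|_{F_0}$. With $T_1=\mathrm{id}$, define $\Phi:F_0\to\ell^\infty(S^1)$ by $\Phi(y)(s)=\langle\varphi,T_sy\rangle$; this is bounded in $s$ by (F1). The map $\Phi$ is continuous from the weak$^*$ to the pointwise topology because each $T_s$ is weak$^*$ continuous, and $\|\Phi(y)-\Phi(y')\|\le\|\varphi\|\,\|y-y'\|$ because each $T_s$ is nonexpansive. So $\Phi(F_0)$ is pointwise compact and norm-separable, and its members are continuous on $S$. Since $(f^h)_t(s)=\langle\varphi,T_sT_tx\rangle=\Phi(T_tx)(s)$ for $s\in S^1$, we get $O_{f^h}\subset\Phi(F_0)$ and $f^h\in\mathcal A(S)$.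

The map $h\mapsto f^h$ is an algebra homomorphism $C(F_0)\to C_b(S)$ with $f^1=1$ and $\|f^h\|\le\|h\|$. By Lemma~\ref{lem:algebra}, $\{h\in C(F_0):f^h\in\mathcal A(S)\}$ is a closed subalgebra containing the constants. It contains the restrictions of all $\varphi\in E$, which separate the points of $F_0$. By the Stone--Weierstrass theorem it is $C(F_0)$.

Let $m$ be a left invariant mean on $\mathcal A(S)$. The functional $h\mapsto m(f^h)$ is positive and sends $1$ to $1$, so it is a measure $\mu\in P(F_0)$. Since $f^{h\circ T_u}(s)=h(T_{us}x)=\ell_uf^h(s)$, we have $\mu(h\circ T_u)=m(\ell_uf^h)=\mu(h)$.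
\end{proof}

The next implication parallels Proposition~\ref{prop:minimal}, but the maps are now only nonexpansive, and the preimage of a small set under such a map may be large. The measure replaces the covering argument. A nonexpansive map sends a ball into the ball of the same radius, so the measure of the ball around a point cannot decrease along an orbit, and minimality turns this into a uniform lower bound.

\begin{proof}[Proof of \textup{(iv)$\Rightarrow$(v)}]
Let $F\subset F_0$ be a minimal nonempty closed invariant set. By (F4) and (iv) there is an invariant measure $\mu\in P(F)$. All preimages below are taken in $F$.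

\emph{Surjectivity.} The closed set $T_s^{-1}(\operatorname{supp}\mu)$ has measure $\mu(\operatorname{supp}\mu)=1$, so it contains $\operatorname{supp}\mu$. Thus $\operatorname{supp}\mu$ is nonempty, closed and invariant, and equals $F$ by minimality. The set $T_sF$ is compact and $\mu(T_sF)=\mu(T_s^{-1}T_sF)=\mu(F)=1$, so $T_sF\supset\operatorname{supp}\mu=F$. Hence $T_sF=F$.

\emph{Norm compactness.} Fix $r>0$. For $y\in F$ put $B(y)=\{z\in F:\|y-z\|\le r\}$, a closed set, and $v(y)=\mu(B(y))$. We note three properties of $v$.

First, $v(T_sy)\ge v(y)$. Indeed $B(y)\subset T_s^{-1}B(T_sy)$ by nonexpansiveness, and $\mu(T_s^{-1}B(T_sy))=v(T_sy)$.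

Second, $\{y\in F:v(y)\ge c\}$ is closed for each real $c$. Let $y_\alpha\to y$ with $v(y_\alpha)\ge c$, and let $V\supset B(y)$ be relatively open in $F$. Then $B(y_\alpha)\subset V$ eventually. Otherwise there are, along a subnet, points $z_\alpha\in B(y_\alpha)\setminus V$ converging to some $z$ in the compact set $F\setminus V$, and (F2) gives $\|y-z\|\le r$, that is, $z\in B(y)\subset V$. Hence $\mu(V)\ge c$ for every such $V$, and outer regularity gives $v(y)\ge c$.

Third, $v(y_0)>0$ for some $y_0\in F$, because $F$ is norm-separable and so countably many of the sets $B(y)$ cover $F$.

Put $c=v(y_0)$. The set $\{v\ge c\}$ is nonempty, closed and invariant, so it is $F$. If $y_1,\dots,y_k\in F$ are at mutual distance greater than $2r$, the sets $B(y_i)$ are disjoint and have measure at least $c$, so $k\le1/c$. For a family with $k$ largest possible, every point of $F$ is within $2r$ of some $y_i$. Since $r$ is arbitrary and $F$ is norm complete, $F$ is norm compact.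

\emph{Isometry.} Let $T=T_s|_F$. The iterates $T^n$ are nonexpansive self-maps of the norm compact set $F$, so by the Arzel\`a--Ascoli theorem some subsequence $(T^{n_k})$ converges uniformly in norm. Put $p_k=n_{k+1}-n_k\ge1$. Every $x\in F$ has the form $T^{n_k}y$ with $y\in F$, so
\[
\sup_{x\in F}\|T^{p_k}x-x\|=\sup_{y\in F}\|T^{n_{k+1}}y-T^{n_k}y\|\to0 .
\]
Therefore, for $x,y\in F$,
\[
\|x-y\|=\lim_k\|T^{p_k}x-T^{p_k}y\|\le\|Tx-Ty\|\le\|x-y\|.
\]
So $M=F$ has the required properties.
\end{proof}

\begin{proof}[Proof of \textup{(v)$\Rightarrow$(i)}]
Let $S$ act admissibly on a convex set $K$, and let $K_1\subset K$ be a minimal nonempty closed convex invariant set. By (F4) we may apply (v) to the action on $K_1$, and Lemma~\ref{lem:center} applied to the resulting set $M$ gives a common fixed point.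
\end{proof}

\begin{remark}\label{rem:char}
If $C_b(S)$ has a left invariant mean, its restriction to $\mathcal A(S)$ shows that $S$ has $(F_{*s})$. The converse fails for $S_2$: the algebra $\mathcal A(S_2)$ has a left invariant mean by Theorems~\ref{thm:S2} and~\ref{thm:char}, while $\ell^\infty(S_2)$ has none because $bS_2\cap cS_2=\emptyset$. Condition (v) shows how the obstruction vanishes. On $M$ the idempotent bijection $T_e$ is the identity, so $T_b|_M=(T_a|_M)^{-1}=T_c|_M$, exactly as in Example~\ref{ex:interval}.
\end{remark}

\section{Weakly almost periodic functions}\label{sec:wap}

Let $S$ be discrete. The set $WAP(S)$ defined in Section~\ref{sec:intro} contains the constants, and it is a linear subspace because sums and scalar multiples of weakly compact sets are weakly compact. It is invariant under each $\ell_u$, because $r_t\ell_uf=\ell_ur_tf$ and the bounded operator $\ell_u$ is weakly continuous. (It is a standard fact, not used here, that left translates define the same space.)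

\begin{corollary}\label{cor:wap}
Let $S$ be a countable discrete semigroup. If $S$ has $(F_{*s})$, then $WAP(S)$ has a left invariant mean.
\end{corollary}

\begin{proof}
We show that $WAP(S)\subset\mathcal A(S)$; then the mean of Theorem~\ref{thm:char}(iii) restricts to a left invariant mean on $WAP(S)$. Let $f\in WAP(S)$, and let $C\subset\ell^\infty(S)$ be a weakly compact set containing all $r_tf$. Identify $\ell^\infty(S^1)$ with $\ell^\infty(S)\oplus_\infty\mathbb R$. Then $f_t=(r_tf,f(t))$ lies in the weakly compact set $C\times[-\|f\|,\|f\|]$, so the weak closure $Q$ of $\{f_t:t\in S\}$ is weakly compact. Point evaluations are weakly continuous, so $Q$ is pointwise compact, and therefore $O_f\subset Q$. The norm closed linear span of the countable set $\{f_t:t\in S\}$ is separable and weakly closed, so it contains $Q$, and $O_f$ is norm-separable. Continuity on $S$ is automatic.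
\end{proof}

In particular Theorem~\ref{thm:S2} yields a left invariant mean on $WAP(S_2)$.

For the converse we want a semigroup that acts without fixed point for the same reason as the left zero semigroup, namely through two different constant maps, but on which weakly almost periodic functions cannot tell the constant maps apart. Weak compactness of the translates allows an interchange of limits in $f(s_nt_m)$. So we include elements $s_n$ for which $s_nt_m$ is one constant map when $m\le n$ and another when $m>n$.

\begin{proposition}\label{prop:converse}
There is a countable discrete semigroup $S_0$ such that $WAP(S_0)$ has a left invariant mean but $S_0$ does not have $(F_{*s})$.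
\end{proposition}

\begin{proof}
Let $Y=\mathbb N\cup\{\infty\}$ be the one-point compactification of $\mathbb N=\{1,2,\dots\}$. For $n,i,j\in\mathbb N$ let $\sigma_{n,i,j}:Y\to Y$ take the value $i$ on $\{1,\dots,n\}$ and the value $j$ elsewhere. This map is continuous, being constant near $\infty$. If $\sigma$ is another such map, then $\sigma\circ\sigma_{n,i,j}=\sigma_{n,\sigma(i),\sigma(j)}$ with $\sigma(i),\sigma(j)\in\mathbb N$. So these maps form a countable semigroup $S_0$ under composition, to which we give the discrete topology. It contains the constant maps $k_z=\sigma_{1,z,z}$, $z\in\mathbb N$, and $\sigma k_z=k_{\sigma(z)}$ for $\sigma\in S_0$.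

\emph{The mean.} Let $f\in WAP(S_0)$ and $H(z)=f(k_z)$. We claim that $H$ is constant. Fix $i,j\in\mathbb N$ and put $s_n=\sigma_{n,i,j}$. Then
\[
(r_{k_m}f)(s_n)=f(s_nk_m)=\begin{cases}H(i),&m\le n,\\ H(j),&m>n.\end{cases}
\]
By the Eberlein--\v Smulian theorem, a sequence in a relatively weakly compact subset of a Banach space has a weakly convergent subsequence; let $r_{k_m}f\to g$ weakly as $m\to\infty$ along a subsequence. Evaluating at $s_n$ gives $g(s_n)=H(j)$ for every $n$. Let $\xi$ be a weak$^*$ cluster point of the sequence $(\delta_{s_n})$ in the unit ball of $\ell^\infty(S_0)^*$; then $\xi(h)=\lim_nh(s_n)$ whenever this limit exists. Hence $\xi(g)=H(j)$, and $\xi(r_{k_m}f)=H(i)$ for every $m$. Weak convergence gives $\xi(r_{k_m}f)\to\xi(g)$ along the subsequence, so $H(i)=H(j)$.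

Now $m(f)=f(k_1)$ is a mean on $WAP(S_0)$, and for $s\in S_0$,
\[
m(\ell_sf)=f(sk_1)=f(k_{s(1)})=H(s(1))=H(1)=m(f).
\]

\emph{No fixed point.} Let $K=P(Y)\subset C(Y)^*=\ell^1(Y)$. It is compact and convex, and it is norm-separable because $Y$ is countable. By (F5) the maps $T_\sigma=\sigma_*$ form an admissible action of $S_0$ on $K$ by affine maps. But $T_{k_1}K=\{\delta_1\}$ and $T_{k_2}K=\{\delta_2\}$, so there is no common fixed point.
\end{proof}

One function shows the gap between $WAP(S_0)$ and $\mathcal A(S_0)$. Let $f(s)=1$ if $s(1)=1$ and $f(s)=0$ otherwise. Then $f(s)=\langle1_{\{1\}},T_s\delta_1\rangle$ with $1_{\{1\}}\in C(Y)$, so $f\in\mathcal A(S_0)$ by the proof of (iii)$\Rightarrow$(iv). Since $\ell_{k_1}f=1$ and $\ell_{k_2}f=0$, no left invariant mean can be defined on a translation invariant space that contains $f$ and the constants.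

\begin{thebibliography}{9}

\bibitem{LZ}
A. T.-M. Lau and Yong Zhang, \emph{Fixed point properties for semigroups of nonlinear mappings and amenability}, arXiv:1207.4531 (2012).

\end{thebibliography}
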